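\title{Randomized strategyproof facility location in $\mathbb{R}^d$: the simplex bound is not tight}

\begin{abstract}
We study randomized mechanisms that place one facility for $n$ agents in $\mathbb{R}^d$, are strategyproof in expectation, and approximate the smallest possible maximum distance to an agent. As $n\to\infty$, the best approximation ratio is known to be at least $1+R_d$, where $R_d=\sqrt{d/(2(d+1))}$ is the circumradius of the regular simplex of side $1$; on the line this is the optimal ratio $3/2$. We show that for every $d\ge2$ no family of mechanisms matches this bound. The best ratio is asymptotically at least $1+R_d\,(1+\sqrt{5d^2+4d})/(2d+2)$, about $1.6054$ in the plane, and a refinement gives more than $1.80$ in high dimension. The proof combines two elementary consequences of strategyproofness with a sharp inequality for the average distance to the vertices of a regular simplex.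
\end{abstract}

\section{Introduction}\label{sec:intro}

Agents $1,\dots,n$, with $n\ge2$, live at points $x_1,\dots,x_n$ of $\mathbb{R}^d$, and one facility has to be placed for all of them. Each agent wants it close to her own location. The locations are private, so the planner sees only what the agents report. How fair a placement is possible if no agent may gain by lying?

A \emph{profile} is a tuple $P=(x_1,\dots,x_n)\in(\mathbb{R}^d)^n$, and a \emph{mechanism} $\mathcal{M}$ assigns to every profile $P$ a random point $\mathcal{M}(P)\in\mathbb{R}^d$. With $|\cdot|$ the Euclidean norm, the cost of agent $i$ is the expected distance $\mathbb{E}\,|x_i-\mathcal{M}(P)|$. The mechanism is \emph{strategyproof in expectation} if for every profile $P$, every agent $i$ and every profile $P'$ that differs from $P$ only in the $i$th entry,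
\[
\mathbb{E}\,|x_i-\mathcal{M}(P)|\le\mathbb{E}\,|x_i-\mathcal{M}(P')| ,
\]
where $x_i$ is the $i$th entry of $P$. The egalitarian objective measures the distance to the agent who is worst off once the facility is drawn:
\[
\mathrm{MC}(\mathcal{M},P)=\mathbb{E}\Big[\max_i|x_i-\mathcal{M}(P)|\Big],\qquad
\mathrm{OPT}(P)=\min_{y\in\mathbb{R}^d}\max_i|x_i-y| .
\]
Thus $\mathrm{OPT}(P)$ is the radius of the smallest ball that contains all agents. The \emph{approximation ratio} of $\mathcal{M}$ is $\sup_P\mathrm{MC}(\mathcal{M},P)/\mathrm{OPT}(P)$, with $0/0=1$ and $c/0=\infty$ for $c>0$; the convention concerns the profiles in which all agents coincide. Let $\rho^*(d,n)$ be the infimum of the approximation ratios of all mechanisms for $n$ agents in $\mathbb{R}^d$ that are strategyproof in expectation.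

Two deterministic rules mark the range. The center of the smallest enclosing ball has ratio $1$, but it can be manipulated: if one agent is at $e\ne0$ and all others are at $0$, she reports $2e$ and pulls the facility onto herself. The rule $\mathcal{M}(P)=x_1$ cannot be manipulated, and its ratio is at most $2$ because $|x_i-x_1|\le2\,\mathrm{OPT}(P)$. So $1\le\rho^*(d,n)\le2$, and the question is how far below $2$ randomization can go.

For $d=1$ the optimal ratio is $3/2$ (Procaccia and Tennenholtz). For every $d$ the Centroid Mechanism (Tang et al.) is strategyproof in expectation with ratio $2-1/n$. For $d\ge2$ and $n=2$ there is a mechanism, strategyproof in expectation, with ratio $\sqrt2$. For many agents the known lower bound is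
\begin{equation}\label{eq:old}
\liminf_{n\to\infty}\rho^*(d,n)\ \ge\ 1+R_d,\qquad R_d:=\sqrt{\frac{d}{2(d+1)}} .
\end{equation}
The right side equals $3/2$ for $d=1$ and $1+1/\sqrt3\approx1.577$ for $d=2$, and it tends to $1+1/\sqrt2$ as $d\to\infty$. The number $R_d$ is the circumradius of a regular $d$-simplex of side $1$, and we call \eqref{eq:old} the \emph{simplex bound}; Section~\ref{sec:simplex} derives it. The following question, whether a matching mechanism exists, is posed in \cite{GKSS}.

\medskip
\noindent\textbf{Question.} \emph{Let $d\ge2$. Are there mechanisms $\mathcal{M}_n$ $(n\ge2)$ for $n$ agents in $\mathbb{R}^d$, each strategyproof in expectation, whose approximation ratios $\rho_n$ satisfy $\limsup_{n\to\infty}\rho_n\le1+R_d$? Equivalently, is $\lim_{n\to\infty}\rho^*(d,n)=1+R_d$?}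
\medskip

One could well guess that the answer is yes. On the line the simplex bound is exact, and in every dimension the constraints behind it are met with equality by placing the facility at the center of the simplex. The answer is nevertheless no for every $d\ge2$. Write $R=R_d$, and for $t\ge0$ put
\begin{equation}\label{eq:psi}
\psi(t)=\psi_d(t):=\frac{|R-t|+\sqrt{d^2(R^2+t^2)+2dRt}}{d+1}.
\end{equation}
As Section~\ref{sec:average} shows, $\psi(t)$ is the smallest average distance to the vertices of a regular simplex of side $1$ among the points at distance $t$ from its center.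

\begin{theorem}\label{thm:main}
Let $d\ge1$, $\eta\in(0,1)$ and $n\ge2d\,(1+2/\eta)^d$. Every mechanism for $n$ agents in $\mathbb{R}^d$ that is strategyproof in expectation has approximation ratio at least $1+\psi_d(R_d/2)-\eta$. Hence
\[
\liminf_{n\to\infty}\rho^*(d,n)\ \ge\ 1+\beta_d,\qquad
\beta_d:=\psi_d(R_d/2)=R_d\cdot\frac{1+\sqrt{5d^2+4d}}{2(d+1)} .
\]
\end{theorem}

\begin{corollary}\label{cor:no}
We have $\beta_d>R_d$ if and only if $d\ge2$. So for every $d\ge2$,
\[
\liminf_{n\to\infty}\rho^*(d,n)>1+\sqrt{\frac{d}{2(d+1)}},
\]
and the mechanisms in the Question do not exist. Quantitatively, with $\eta=\frac12(\beta_d-R_d)$, every $n\ge2d\,(1+2/\eta)^d$ satisfies $\rho^*(d,n)\ge1+R_d+\eta$.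
\end{corollary}

Numerically, $1+\beta_2\approx1.6054$ and $1+\beta_3\approx1.6545$, against $1.5774$ and $1.6124$ in \eqref{eq:old}, and $1+\beta_d\to1+\sqrt{5/8}\approx1.7906$, against $1.7071$. For $d=1$ we get $1+\beta_1=3/2$, which is sharp. In high dimension the following refinement is stronger.

\begin{theorem}\label{thm:refined}
For every $d\ge1$ and $\kappa\in(0,1/\sqrt2\,]$,
\[
\liminf_{n\to\infty}\rho^*(d,n)\ \ge\ 1+\min\Big\{\psi_d\big((1-\kappa)R_d\big),\ \frac{d}{d+1}\cdot\frac{R_d}{\sqrt{1-\kappa^2}}\Big\}.
\]
In particular, taking $\kappa=0.469$, $\ \liminf_{d\to\infty}\liminf_{n\to\infty}\rho^*(d,n)>1.80$.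
\end{theorem}

We do not determine the asymptotic value of $\rho^*(d,n)$ for $d\ge2$. By these theorems and the Centroid Mechanism, $\liminf_n\rho^*(d,n)$ and $\limsup_n\rho^*(d,n)$ both lie between the stated lower bounds and $2$.

The idea is to follow the simplex profile one step further. A ratio near $1+R_d$ forces the facility, for a regular simplex with many agents at each vertex, to be essentially at the center $c$. Strategyproofness keeps it at $c$ when the groups at all vertices but one move to $c$. The remaining group is then ignored completely, and a large ignored group forces a ratio near $2$. The proofs use no anonymity, continuity or equivariance of the mechanism. A lower bound on $n$ cannot be dropped, since for $n=2$ and $d\ge2$ the ratio $\sqrt2<3/2\le1+R_d$ is achieved.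

\section{Gathering agents and the cost of a crowd}\label{sec:crowds}

A mechanism with infinite ratio satisfies all our lower bounds. So, from here on, $\mathcal{M}$ is a mechanism for $n$ agents in $\mathbb{R}^d$ that is strategyproof in expectation and has finite ratio $1+\lambda$. Then $\lambda\ge0$, and
\begin{equation}\label{eq:ratio}
\mathrm{MC}(\mathcal{M},P)\le(1+\lambda)\,\mathrm{OPT}(P)\qquad\text{for every profile }P,
\end{equation}
including those with $\mathrm{OPT}(P)=0$, by the convention $c/0=\infty$. For a point $z\in\mathbb{R}^d$, occupied or not, let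
\[
C(z;P):=\mathbb{E}\,|z-\mathcal{M}(P)| .
\]
This is finite because $C(z;P)\le|z-x_1|+\mathrm{MC}(\mathcal{M},P)$, and the triangle inequality gives
\begin{equation}\label{eq:triangle}
C(a;P)+C(b;P)\ge|a-b|\qquad\text{for all }a,b\in\mathbb{R}^d .
\end{equation}

Strategyproofness speaks about one agent at a time, while we want to move large groups. This is possible when the whole group moves to one point and the cost is measured from that point. The next lemma is the only place where strategyproofness is used.

\begin{lemma}[gathering]\label{lem:gather}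
Let $P$ be a profile, $G$ a set of agents and $z\in\mathbb{R}^d$. Let $P'$ agree with $P$ outside $G$ and have all agents of $G$ at $z$. Then $C(z;P')\le C(z;P)$.
\end{lemma}

\begin{proof}
Move the agents of $G$ to $z$ one at a time, obtaining profiles $P=P_0,P_1,\dots,P_k=P'$. Regard $P_j$ as the true profile. The agent who has just moved is at $z$, and by reporting her previous location she would produce $P_{j-1}$. Strategyproofness gives $C(z;P_j)\le C(z;P_{j-1})$ for $j=1,\dots,k$.
\end{proof}

Read backward, the lemma says that a group at $z$ that spreads out cannot bring the facility closer to $z$ in expectation.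

The second tool bounds the cost of a given agent. If an agent is at $z$ and all agents are within distance $r$ of $z$, then \eqref{eq:ratio} gives only $C(z;P)\le(1+\lambda)r$. A large group at $z$ does better by almost $r$. It can spread over the sphere of radius $r$ around $z$ without leaving the ball; then, wherever the facility $y$ falls, some agent is nearly opposite to it and at distance about $|y-z|+r$. To count the agents needed, fix $\eta\in(0,1)$. An \emph{$\eta$-net} is a finite subset $A$ of the unit sphere $S^{d-1}$ such that every point of $S^{d-1}$ is within distance $\eta$ of $A$. Let $N=N_\eta$ be the least size of an $\eta$-net. Then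
\begin{equation}\label{eq:net}
N\le(1+2/\eta)^d .
\end{equation}
Indeed, if $A\subset S^{d-1}$ has pairwise distances greater than $\eta$, the balls of radius $\eta/2$ around its points are disjoint and lie in the ball of radius $1+\eta/2$ around $0$, so comparing volumes gives $|A|\le(1+2/\eta)^d$; and a largest such set $A$ is an $\eta$-net, since a point farther than $\eta$ from $A$ could be added.

We call a point \emph{crowded} in $P$ if at least $N$ agents are located there, and we abbreviate
\[
\mu:=\lambda+\eta .
\]
All our results are lower bounds on $\mu$. The next lemma is the only place where \eqref{eq:ratio} is used as a bound, and the need for crowds is the only reason why $n$ must be large.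

\begin{lemma}[crowd]\label{lem:crowd}
Suppose that $z$ is crowded in $P$ and that all agents of $P$ are within distance $r>0$ of $z$. Then $C(z;P)\le\mu r$.
\end{lemma}

\begin{proof}
Let $A$ be an $\eta$-net of size $N$ and $G$ the set of agents at $z$. Let $P'=(x_1',\dots,x_n')$ arise from $P$ by placing the agents of $G$ on the points $z+ra$, $a\in A$, so that each of these points is occupied. Gathering $G$ at $z$ turns $P'$ back into $P$, so $C(z;P)\le C(z;P')$ by Lemma~\ref{lem:gather}.

All agents of $P'$ are within distance $r$ of $z$, so $\mathrm{OPT}(P')\le r$. Let $y\ne z$, put $e=-(y-z)/|y-z|$, and choose $a\in A$ with $|a-e|\le\eta$. Since $y-z$ and $-re$ point in the same direction,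
\[
|y-(z+ra)|\ge|y-z-re|-r|a-e|\ge|y-z|+r-r\eta .
\]
For $y=z$ every point $z+ra$ is at distance $r$. Hence $\max_i|x_i'-y|\ge|y-z|+(1-\eta)r$ for all $y$. Taking $y=\mathcal{M}(P')$ and expectations, and using \eqref{eq:ratio},
\[
C(z;P')+(1-\eta)r\le\mathrm{MC}(\mathcal{M},P')\le(1+\lambda)r. \qedhere
\]
\end{proof}

\section{The regular simplex and the bound $1+R_d$}\label{sec:simplex}

Lemma~\ref{lem:crowd} is most restrictive when several points are crowded, all mutual distances are at most $1$, and no point of space is close to all of them. This suggests the regular simplex. Identify $\mathbb{R}^d$ with the hyperplane $\{y_0+\dots+y_d=0\}$ of $\mathbb{R}^{d+1}$, let $e_0,\dots,e_d$ be the standard basis, $\bar e=\frac1{d+1}\sum_ke_k$, and $v_i=(e_i-\bar e)/\sqrt2$. Then $|v_i-v_j|=1$ for $i\ne j$, $\sum_iv_i=0$, and $\langle v_i,v_j\rangle=\frac12\big(\delta_{ij}-\frac1{d+1}\big)$. In particular $|v_i|=R$, and the unit vectors $u_i=v_i/R$ satisfy $\langle u_i,u_j\rangle=-1/d$ for $i\ne j$. For $y$ in the hyperplane, $\langle y,v_i\rangle=y_i/\sqrt2$, so $\sum_i\langle y,v_i\rangle^2=|y|^2/2$.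 Dividing by $R$ and $R^2$,
\begin{equation}\label{eq:moments}
\sum_{i=0}^d\langle y,u_i\rangle=0,\qquad \sum_{i=0}^d\langle y,u_i\rangle^2=\frac{d+1}{d}\,|y|^2\qquad(y\in\mathbb{R}^d).
\end{equation}
By a \emph{regular simplex with center $c$ and side $\ell>0$} we mean points $w_i=c+\ell\,Tv_i$, $i=0,\dots,d$, with $T$ an orthogonal map. A profile is a \emph{crowded simplex} on these points if every agent is at some $w_i$ and every $w_i$ is crowded. Finally, let
\[
F(y):=\frac1{d+1}\sum_{i=0}^d|y-v_i|
\]
be the average distance from $y$ to the vertices.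

Let $n\ge(d+1)N$, let $X$ be a crowded simplex on $v_0,\dots,v_d$, and $Y=\mathcal{M}(X)$. Lemma~\ref{lem:crowd} with $r=1$ gives $C(v_i;X)\le\mu$ for each $i$, and averaging over $i$,
\begin{equation}\label{eq:avg}
\mu\ge\mathbb{E}\,F(Y).
\end{equation}
On the other hand $|v_i-y|\ge\langle v_i-y,u_i\rangle=R-\langle y,u_i\rangle$, and averaging with \eqref{eq:moments},
\begin{equation}\label{eq:FR}
F(y)\ge R=F(0)\qquad(y\in\mathbb{R}^d).
\end{equation}
Thus $\lambda+\eta\ge R$, which is the simplex bound \eqref{eq:old}.

The equality case of \eqref{eq:FR} separates the line from higher dimensions. Equality requires $v_i-y$ to be a nonnegative multiple of $u_i$ for every $i$, so $y$ lies on each line $\mathbb{R}u_i$. For $d\ge2$ the vectors $u_0,u_1$ are not parallel, and this forces $y=0$. For $d=1$ every point of the segment $[v_0,v_1]$ gives equality. So for $d\ge2$, and only then, a proof that $Y$ keeps away from the center improves the simplex bound.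

\section{The plane}\label{sec:plane}

We carry out this plan by hand for $d=2$, where $R=1/\sqrt3\approx0.577$, with estimates that are simple but not sharp.

\begin{proposition}\label{prop:plane}
Let $d=2$ and $n\ge3N$. Then $\mu\ge(\sqrt{33}-1)/8\approx0.593$.
\end{proposition}

\begin{proof}
We may assume $\mu<1$. Let $X$ be a crowded triangle on $v_0,v_1,v_2$ and $Y=\mathcal{M}(X)$. Let $Q$ arise from $X$ by gathering the agents at $v_1$ and $v_2$ at the center $0$.

\emph{The facility avoids the center.} In $Q$ the point $v_0$ is crowded and all agents are within distance $R$ of it, so $C(v_0;Q)\le\mu R$ by Lemma~\ref{lem:crowd}: the crowd at $v_0$ cannot be ignored. By \eqref{eq:triangle}, $C(0;Q)\ge(1-\mu)R$, and Lemma~\ref{lem:gather} carries this back to the triangle: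
\[
\mathbb{E}\,|Y|=C(0;X)\ge C(0;Q)\ge(1-\mu)R .
\]

\emph{Avoiding the center is expensive.} We claim that $F(y)\ge\sqrt{R^2+|y|^2/3}$. Let $u_i^\perp$ be $u_i$ rotated by a right angle, $s_i=\langle y,u_i\rangle$ and $h_i=\langle y,u_i^\perp\rangle$. Then $|y-v_i|$ is the length of the plane vector $(R-s_i,|h_i|)$. The sum of three lengths is at least the length of the sum, and $\sum_is_i=0$, so
\[
3F(y)\ge\sqrt{9R^2+\big(|h_0|+|h_1|+|h_2|\big)^2}.
\]
The vectors $u_i^\perp$ sum to zero, so $\sum_ih_i=0$, and $\sum_ih_i^2=3|y|^2-\sum_is_i^2=\frac32|y|^2$ by \eqref{eq:moments}. Two of the $h_i$, say $h_1$ and $h_2$, have $h_1h_2\ge0$. Then $|h_0|=|h_1|+|h_2|$ and $h_1^2+h_2^2\le h_0^2$, so $\frac32|y|^2\le2h_0^2$ and $\big(\sum_i|h_i|\big)^2=4h_0^2\ge3|y|^2$. This proves the claim.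

\emph{Conclusion.} Recall Jensen's inequality: $\mathbb{E}\,\varphi(Z)\ge\varphi(\mathbb{E}Z)$ for a convex function $\varphi$ on $[0,\infty)$ and an integrable random variable $Z\ge0$. The function $t\mapsto\sqrt{R^2+t^2/3}$ is convex, being the norm of the vector $(R,t/\sqrt3)$, and nondecreasing. With \eqref{eq:avg},
\[
\mu\ge\sqrt{R^2+(\mathbb{E}|Y|)^2/3}\ge\sqrt{\tfrac13+\tfrac19(1-\mu)^2}.
\]
Squaring gives $9\mu^2\ge3+(1-\mu)^2$, that is, $4\mu^2+\mu-2\ge0$. The positive root of this quadratic is $(\sqrt{33}-1)/8$.
\end{proof}

This already answers the Question for $d=2$. The argument loses in two places. The lower bound on $F$ is not sharp and uses the plane; Section~\ref{sec:average} replaces it by the exact minimum of $F$ on each sphere, in every dimension. And the distance $(1-\mu)R$ from the center is at most $R/2$, because $\mu\ge R\ge\frac12$; Section~\ref{sec:two} raises it to $R/2$ by treating the two points of $Q$ symmetrically.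

\section{Average distance to the vertices}\label{sec:average}

The point $tu_0$, at distance $t\ge0$ from the center in the direction of a vertex, has distance $|R-t|$ from $v_0$ and distance $\sqrt{R^2+t^2+2Rt/d}$ from each of the other $d$ vertices. Comparing with \eqref{eq:psi},
\begin{equation}\label{eq:psiF}
\psi(t)=F(tu_0).
\end{equation}
We show that this direction minimizes $F$ on the sphere $|y|=t$. On that sphere $|y-v_i|=f(s_i)$, where $s_i=\langle y,u_i\rangle\in[-t,t]$ and $f(s)=\sqrt{R^2+t^2-2Rs}$. The difficulty is that $f$ is concave, so Jensen's inequality bounds the average of the $f(s_i)$ from the wrong side. What we know about the $s_i$ is \eqref{eq:moments}: their mean and mean square depend only on $t$. Hence the average of $q(s_i)$ depends only on $t$ for every quadratic polynomial $q$, and any such $q\le f$ on $[-t,t]$ bounds $F$ from below. For the bound to be exact at $y=tu_0$, where the $s_i$ are $t,-t/d,\dots,-t/d$, the polynomial $q$ must meet $f$ at $t$ and at $-t/d$, tangentially at $-t/d$ when that point is interior. These three conditions determine $q$,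 and the sign of $f'''$ shows that $q\le f$.

\begin{lemma}\label{lem:psi}
\begin{itemize}
\item[(a)] $F(y)\ge\psi(|y|)$ for all $y\in\mathbb{R}^d$.
\item[(b)] $\psi$ is convex and nondecreasing on $[0,\infty)$.
\item[(c)] If $Y$ is a random point with $\mathbb{E}|Y|<\infty$, then $\mathbb{E}\,F(Y)\ge\psi(\mathbb{E}|Y|)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Both sides are continuous in $y$, so we may assume that $t=|y|$ satisfies $t>0$ and $t\ne R$. For $s\le t$ we have $R^2+t^2-2Rs\ge(R-t)^2>0$, so $f$ is smooth on a neighborhood of $[-t,t]$. Writing $D=R^2+t^2-2Rs$, we get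
\[
f'=-RD^{-1/2},\qquad f''=-R^2D^{-3/2},\qquad f'''=-3R^3D^{-5/2}<0 .
\]
Put $a=-t/d$ and $q(s)=f(a)+f'(a)(s-a)+K_0(s-a)^2$, with $K_0$ chosen so that $q(t)=f(t)$. We use the error formula of Hermite interpolation: for every $s\in[-t,t]$ there is $\xi\in[-t,t]$ with
\begin{equation}\label{eq:hermite}
f(s)-q(s)=\tfrac16f'''(\xi)\,(s-a)^2(s-t).
\end{equation}
To recall the proof, let $s\notin\{a,t\}$ and choose $K$ so that $g(\sigma)=f(\sigma)-q(\sigma)-K(\sigma-a)^2(\sigma-t)$ vanishes at $s$. Then $g$ vanishes at the three points $a,t,s$. By Rolle's theorem $g'$ has two zeros strictly between consecutive ones of these points, and also $g'(a)=0$. From three distinct zeros of $g'$, two more applications of Rolle's theorem give $\xi$ with $0=g'''(\xi)=f'''(\xi)-6K$.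

In \eqref{eq:hermite} we have $f'''(\xi)<0$ and $s-t\le0$, so $f\ge q$ on $[-t,t]$. Write $q(s)=c_0+c_1s+c_2s^2$, and let $s_i^*=\langle tu_0,u_i\rangle\in\{t,a\}$. By \eqref{eq:moments}, applied to $y$ and to $tu_0$, the averages of $q(s_i)$ and of $q(s_i^*)$ both equal $c_0+c_2t^2/d$. Since $q=f$ at $t$ and at $a$,
\[
F(y)=\frac1{d+1}\sum_if(s_i)\ge\frac1{d+1}\sum_iq(s_i)=\frac1{d+1}\sum_iq(s_i^*)=\frac1{d+1}\sum_if(s_i^*)=F(tu_0).
\]

(b) $F$ is an average of convex functions, so $\psi$ is convex by \eqref{eq:psiF}. By \eqref{eq:FR}, $\psi$ attains its minimum at $0$. For $0\le t_1<t_2$, convexity then gives $\psi(t_1)\le(1-t_1/t_2)\psi(0)+(t_1/t_2)\psi(t_2)\le\psi(t_2)$.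

(c) By (a), (b) and Jensen's inequality, $\mathbb{E}\,F(Y)\ge\mathbb{E}\,\psi(|Y|)\ge\psi(\mathbb{E}|Y|)$.
\end{proof}

\begin{remark}
Nothing is lost by averaging over the vertices. If $Y$ is uniform on $\{tu_0,\dots,tu_d\}$, then $\mathbb{E}|Y|=t$ and $\mathbb{E}|Y-v_j|=\psi(t)$ for every $j$, so $\psi(t)$ is also the best lower bound for $\max_j\mathbb{E}|Y-v_j|$. For $d=1$, formula \eqref{eq:psi} reads $\psi_1(t)=\max\{\frac12,t\}$, which is flat on $[0,R]$, as the equality case of \eqref{eq:FR} predicts.
\end{remark}

Together with the crowd lemma this gives, at any position and scale, the price of avoiding the center.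

\begin{proposition}[crowded simplex]\label{prop:simplex}
Let $X$ be a crowded simplex with center $c$ and side $\ell$. Then $\mu\ge\psi\big(C(c;X)/\ell\big)$.
\end{proposition}

\begin{proof}
Let $w_i=c+\ell\,Tv_i$ be the vertices, $Y=\mathcal{M}(X)$ and $Y'=T^{-1}(Y-c)/\ell$. Then $|Y'-v_i|=|Y-w_i|/\ell$ and $|Y'|=|Y-c|/\ell$. Lemma~\ref{lem:crowd} with $r=\ell$ gives $\mathbb{E}|Y'-v_i|=C(w_i;X)/\ell\le\mu$ for each $i$. Averaging and applying Lemma~\ref{lem:psi}(c), $\mu\ge\mathbb{E}\,F(Y')\ge\psi(\mathbb{E}|Y'|)$.
\end{proof}

\section{Two crowds: proof of Theorem~\ref{thm:main}}\label{sec:two}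

It remains to find a crowded simplex whose facility is far from the center. In Section~\ref{sec:plane} we collapsed a simplex to a profile $Q$ on two points. Now we start from such a profile: if enough agents sit at one of its points, they can spread out to the vertices of a simplex centered there that has the other point as a vertex.

\begin{proposition}[two crowds]\label{prop:two}
Let $a\ne b$, and let $Q$ be a profile with at least $dN$ agents at $a$, at least $N$ agents at $b$, and no agents elsewhere. Then
\[
\mu\ge\psi\Big(\frac{C(a;Q)}{|a-b|}\,R\Big).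
\]
\end{proposition}

\begin{proof}
Let $\ell=|a-b|/R$, let $T$ be orthogonal with $Tu_0=(b-a)/|b-a|$, and $w_i=a+\ell\,Tv_i$. This is a regular simplex with center $a$, side $\ell$ and $w_0=b$. Let $X$ arise from $Q$ by distributing the agents at $a$ over $w_1,\dots,w_d$, at least $N$ at each. Then $X$ is a crowded simplex, and gathering the distributed agents at $a$ turns $X$ into $Q$. So $C(a;X)\ge C(a;Q)$ by Lemma~\ref{lem:gather}. Proposition~\ref{prop:simplex} and the monotonicity of $\psi$ give $\mu\ge\psi(C(a;Q)/\ell)$.
\end{proof}

\begin{figure}[ht]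
\centering
\begin{tikzpicture}[scale=1.7]
\draw (1,0) -- (-0.5,0.866) -- (-0.5,-0.866) -- cycle;
\draw[dashed] (0,0) -- (1.5,0.866) -- (1.5,-0.866) -- cycle;
\draw[->,thick,shorten >=4pt] (-0.5,0.866) -- (0,0);
\draw[->,thick,shorten >=4pt] (-0.5,-0.866) -- (0,0);
\draw[->,thick,dashed,shorten >=4pt] (1.5,0.866) -- (1,0);
\draw[->,thick,dashed,shorten >=4pt] (1.5,-0.866) -- (1,0);
\fill (0,0) circle (1.3pt) node[left=3pt] {$a$};
\fill (1,0) circle (1.3pt) node[right=3pt] {$b$};
\end{tikzpicture}
\caption{A profile $Q$ in the plane with all agents at $a$ or $b$ arises in two ways: from the solid triangle (center $a$, vertex $b$) by gathering the agents of two vertices at $a$, and from the dashed triangle (center $b$, vertex $a$) by gathering them at $b$. The facility for $Q$ is at expected distance at least $|a-b|/2$ from $a$ or from $b$, so in one of the triangles it is that far from the center.}\label{fig:two}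
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By \eqref{eq:net}, $n\ge2dN$. Take points $a\ne b$ and a profile $Q$ with at least $dN$ agents at each of them and no agents elsewhere (Figure~\ref{fig:two}). By \eqref{eq:triangle}, one of $C(a;Q)$ and $C(b;Q)$ is at least $|a-b|/2$. Both points carry at least $dN\ge N$ agents, so Proposition~\ref{prop:two} applies with either point in the role of $a$. Applying it to that point gives $\mu\ge\psi(R/2)$, that is, $1+\lambda\ge1+\psi(R/2)-\eta$. Therefore $\rho^*(d,n)\ge1+\psi(R/2)-\eta$ for all large $n$, and $\eta\in(0,1)$ is arbitrary. Finally, by \eqref{eq:psi},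
\[
\psi(R/2)=\frac{R}{d+1}\Big(\frac12+\sqrt{\frac54d^2+d}\,\Big)=R\cdot\frac{1+\sqrt{5d^2+4d}}{2(d+1)}. \qedhere
\]
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:no}]
The inequality $\beta_d>R_d$ means $\sqrt{5d^2+4d}>2d+1$, that is, $5d^2+4d>4d^2+4d+1$, or $d^2>1$. This is the only use of $d\ge2$. Since $\rho_n\ge\rho^*(d,n)$ for mechanisms as in the Question, Theorem~\ref{thm:main} gives $\liminf_n\rho_n\ge1+\beta_d>1+R_d$. For the last claim, $\beta_d=F(Ru_0/2)\le R+R/2$ by the triangle inequality, so $\eta=\frac12(\beta_d-R_d)$ lies in $(0,1)$, and Theorem~\ref{thm:main} gives $\rho^*(d,n)\ge1+\beta_d-\eta=1+R_d+\eta$.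
\end{proof}

\section{Gathering beyond the center: proof of Theorem~\ref{thm:refined}}\label{sec:refined}

The proof of Theorem~\ref{thm:main} can be run with an uneven split: for $\kappa\in(0,1)$, either $C(b;Q)\ge\kappa|a-b|$ or $C(a;Q)>(1-\kappa)|a-b|$, which gives $\mu\ge\min\{\psi(\kappa R),\psi((1-\kappa)R)\}$. This is best at $\kappa=\frac12$. To gain from a smaller $\kappa$, we must extract more from the first alternative. One crowded simplex $X$ on $v_0,\dots,v_d$ collapses to $d+1$ two-point profiles $Q_i$, one for each vertex $v_i$ that stays in place, and the other agents need not gather at the center. Let them gather at $p_i=-xu_i$ with $x\ge0$, at distance $R+x$ from $v_i$. If the second alternative holds for one $i$, Proposition~\ref{prop:two} gives $\psi((1-\kappa)R)$, whatever $x$ is. Otherwise the facility $Y=\mathcal{M}(X)$ is at expected distance at least $\kappa(R+x)$ from all the points $p_i$ at once. By \eqref{eq:moments} the cross terms cancel in the mean square: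
\begin{equation}\label{eq:pyth}
\frac1{d+1}\sum_i|y-p_i|^2=\frac1{d+1}\sum_i\big(|y|^2+x^2+2x\langle y,u_i\rangle\big)=|y|^2+x^2 .
\end{equation}
If $Y$ were a fixed point $y$, this would give $|y|^2\ge\kappa^2(R+x)^2-x^2$. The right side is a concave quadratic in $x$, maximal where $\kappa^2(R+x)=x$. So we choose
\begin{equation}\label{eq:x}
x=\frac{\kappa^2}{1-\kappa^2}R,\qquad R+x=\frac{R}{1-\kappa^2},\qquad
\kappa^2(R+x)^2-x^2=\frac{\kappa^2-\kappa^4}{(1-\kappa^2)^2}R^2=\frac{\kappa^2}{1-\kappa^2}R^2,
\end{equation}
and the last value exceeds the value $\kappa^2R^2$ at $x=0$. For random $Y$, \eqref{eq:pyth} bounds the mean of $g=\sqrt{|Y|^2+x^2}$ from below rather than the mean of $|Y|$. We therefore bound $\psi(|Y|)$ from below by a convex function of $g$, at the cost of a factor $d/(d+1)$ that is harmless for large $d$.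

\begin{proof}[Proof of Theorem~\ref{thm:refined}]
Let $\kappa\in(0,1/\sqrt2\,]$, let $x$ be as in \eqref{eq:x} and $p_i=-xu_i$. Since $\kappa^2\le\frac12$, we have $x\le R$. Let $n\ge d(d+1)N$ and partition the agents into $G_0,\dots,G_d$, each of size at least $dN$. Let $Q_i$ be the profile with $G_i$ at $v_i$ and all other agents at $p_i$. We show that $\mu$ is at least the minimum in the theorem; as $\eta\in(0,1)$ is arbitrary, the first claim follows.

\emph{Case A: $C(p_i;Q_i)<\kappa(R+x)$ for some $i$.} By \eqref{eq:triangle}, $C(v_i;Q_i)>(1-\kappa)(R+x)=(1-\kappa)|v_i-p_i|$. In $Q_i$ at least $dN$ agents are at $v_i$ and at least $d\cdot dN\ge N$ are at $p_i$. Proposition~\ref{prop:two} with $a=v_i$, $b=p_i$ gives $\mu\ge\psi((1-\kappa)R)$.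

\emph{Case B: $C(p_i;Q_i)\ge\kappa(R+x)$ for all $i$.} Let $X$ be the crowded simplex with $G_i$ at $v_i$ for every $i$, let $Y=\mathcal{M}(X)$ and $g=\sqrt{|Y|^2+x^2}$; note that $\mathbb{E}g\le C(0;X)+x<\infty$. Gathering all agents outside $G_i$ at $p_i$ turns $X$ into $Q_i$, so $\mathbb{E}|Y-p_i|\ge\kappa(R+x)$ for all $i$ by Lemma~\ref{lem:gather}. A mean is at most the root mean square, so \eqref{eq:pyth} gives $\frac1{d+1}\sum_i|Y-p_i|\le g$, and hence
\[
\mathbb{E}g\ge\kappa(R+x).
\]
Dropping the nonnegative terms $|R-t|$ and $2dRt$ in \eqref{eq:psi} gives $\psi(t)\ge\frac d{d+1}\sqrt{R^2+t^2}$. With Lemma~\ref{lem:psi}(a),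
\[
F(Y)\ge\frac d{d+1}\sqrt{R^2+|Y|^2}=\frac d{d+1}\sqrt{R^2-x^2+g^2}.
\]
Because $x\le R$, the function $\gamma\mapsto\sqrt{R^2-x^2+\gamma^2}$ is the norm of the vector $(\sqrt{R^2-x^2},\gamma)$, hence convex and nondecreasing on $[0,\infty)$. This is where $\kappa\le1/\sqrt2$ is used; for $x>R$ the function is concave on its domain and the next step fails. By \eqref{eq:avg}, Jensen's inequality and \eqref{eq:x},
\[
\mu\ge\mathbb{E}\,F(Y)\ge\frac d{d+1}\sqrt{R^2-x^2+\kappa^2(R+x)^2}
=\frac d{d+1}\sqrt{R^2+\frac{\kappa^2R^2}{1-\kappa^2}}=\frac d{d+1}\cdot\frac{R}{\sqrt{1-\kappa^2}} .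
\]

For the last claim let $d\to\infty$, so that $R_d^2\to\frac12$. For fixed $\sigma\in[0,1]$, formula \eqref{eq:psi} gives
\[
\psi_d(\sigma R_d)=R_d\cdot\frac{1-\sigma+\sqrt{d^2(1+\sigma^2)+2d\sigma}}{d+1}\ \longrightarrow\ \sqrt{\frac{1+\sigma^2}{2}} .
\]
So the two terms of the minimum tend to $\sqrt{(1+(1-\kappa)^2)/2}$ and $1/\sqrt{2(1-\kappa^2)}$. The first decreases and the second increases in $\kappa$, and $\kappa=0.469$ nearly balances them, both being about $0.8006$. Both exceed $0.80$: indeed $(1+0.531^2)/2=0.6409805>0.64$, and $2(1-0.469^2)=1.560078<1.5625=1/0.64$.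
\end{proof}

\begin{thebibliography}{1}

\bibitem{GKSS}
Rafael Gomes, Sophie Klumper, Guido Sch\"afer, Jens Schl\"oter,
\emph{Improved Lower Bounds and Output Augmentation for Facility Location Mechanisms},
arXiv:2607.20196 (2026).

\end{thebibliography}
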